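# Riemann Sums in $c_0$ Whose Limits Do Not Form a Convex Set

## 1. Tagged partitions, integral sums, and the set $I(f)$

Throughout, $X$ is a Banach space, scalars are real, and $\lambda$ is Lebesgue measure on $[0,1]$. The complex case is identical. "Countable" includes finite.

**Definition (tagged partition).** A segment is an interval $\Delta=[a,b]$ with $a<b$, and $|\Delta|=b-a$. Let $J$ be $[0,1]$ or a finite union of segments in $[0,1]$. A partition $\Gamma=\{\Delta_i\}_{i=1}^n$ of $J$ is a finite family of segments with pairwise disjoint interiors that covers exactly $J$. A tagged partition $(\Gamma,T)$ also carries tags $T=\{\xi_i\}$ with $\xi_i\in\Delta_i$. Its diameter is $d(\Gamma)=\max_i|\Delta_i|$.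

For example, $[0,\frac12],[\frac12,1]$ with both tags equal to $\frac12$ is a tagged partition of diameter $\frac12$. So one point may tag two segments. It cannot tag three, because segments have positive length and disjoint interiors, so a point lies in at most two of them. We shall use this count several times.

**Definition (integral sum and limit set).** For $f:[0,1]\to X$ put
$$S(f,\Gamma,T)=\sum_{i=1}^n|\Delta_i|\,f(\xi_i).$$
The set $I(f)$ consists of all $x\in X$ that are limits in norm of some sequence $S(f,\Gamma_k,T_k)$ with $d(\Gamma_k)\to0$. Equivalently, $x\in I(f)$ if and only if for all $\varepsilon,\delta>0$ there is a tagged partition of diameter $<\delta$ whose sum is within $\varepsilon$ of $x$.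

If $f$ is Riemann integrable, $I(f)$ is the single point $\int_0^1f$. For the Dirichlet function $f=\mathbf 1_{\mathbb Q}$ on $[0,1]$ we have $I(f)=[0,1]$. Indeed every sum lies in $[0,1]$, and if we cut $[0,1]$ into $n$ equal segments, tag $\lfloor sn\rfloor$ of them by rationals and the others by irrationals, the sum is $\lfloor sn\rfloor/n\to s$.

The set $I(f)$ can be empty when $X$ is not separable. Take $X=\ell_1([0,1])$ and $f(t)=e_t$, the unit vector at $t$. Every sum has norm $1$, since its coefficients are nonnegative with total $1$. But each coordinate of a sum is at most $2d(\Gamma)$, so a limit would have all coordinates $0$ and norm $1$, which is impossible.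

**Definition (star-shaped set).** A nonempty set $K$ is star-shaped if there is $c\in K$ such that $sx+(1-s)c\in K$ for all $x\in K$ and $s\in[0,1]$; we then say that $K$ is star-shaped with respect to $c$.

Every nonempty convex set is star-shaped. The union of two segments $[0,e_1]\cup[0,e_2]$ in $\mathbb R^2$ is star-shaped with respect to $0$, but it is not convex, since it misses $\frac12(e_1+e_2)$.

**Definition ($c_0(\Lambda)$ and $\oplus_\infty$).** For a countable index set $\Lambda$, $c_0(\Lambda)$ is the space of families $(w_\mu)_{\mu\in\Lambda}$ such that $\{\mu:|w_\mu|\ge\varepsilon\}$ is finite for every $\varepsilon>0$, with the sup norm; $c_0=c_0(\mathbb N)$. For Banach spaces $Y,Z$, the space $Y\oplus_\infty Z$ is $Y\times Z$ with norm $\max(\|y\|,\|z\|)$.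

If $\Lambda$ is countably infinite, a bijection $\Lambda\to\mathbb N$ gives an isometry $c_0(\Lambda)\cong c_0$. Similarly $c_0\oplus_\infty c_0\cong c_0$, by splitting $\mathbb N$ into even and odd numbers. And $\mathbb R^2\oplus_\infty c_0(\Lambda)\cong c_0$ if $\mathbb R^2$ has the max-norm: number the two coordinates of $\mathbb R^2$ and the elements of $\Lambda$ by $\mathbb N$. Under this isometry $e_1,e_2\in\mathbb R^2$ become two unit coordinate vectors of $c_0$.

**Definition (property (C)).** A Banach space $X$ has property (C) if $I(f)$ is convex for every bounded $f:[0,1]\to X$.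

The real line has (C). For bounded real $f$, Darboux's theorem says that as $d(\Gamma)\to0$ the upper and lower sums converge to the upper and lower integrals $U$ and $L$. So $I(f)\subset[L,U]$. For a fixed $\Gamma$, start with tags whose values are nearly the infimum on each segment and change them one at a time to tags that are nearly the supremum. Each change moves the sum by at most $2\sup|f|\,d(\Gamma)$, so the sums pass close to every point of $[L,U]$. Hence $I(f)=[L,U]$.

**Textbook facts.** A set $A\subset[0,1]$, measurable or not, has a measurable hull: a measurable $H\supset A$ with $\lambda(H)=\lambda^*(A)$, where $\lambda^*$ is outer measure. Then every measurable $G\subset H$ with $\lambda(G)>0$ meets $A$, since otherwise $A\subset H\setminus G$ would have smaller outer measure. For instance, $[0,1]$ is a hull of any set of outer measure $1$, and $\mathbb Q\cap[0,1]$ is its own hull.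

A function $g:[0,1]\to X$ is strongly measurable if it is an a.e. limit of countably valued measurable functions. If moreover $\int\|g\|<\infty$, it has a Bochner integral, and $\|\int g\|\le\int\|g\|$. For example $\int_0^1\mathbf 1_{[0,1/2]}v\,d\lambda=\frac12v$. Linear combinations of functions $\mathbf 1_Qv$, with $Q$ a segment and $v\in X$, are dense in $L_1([0,1];X)$.

## 2. Convexity of $I(f)$ for $c_0$-valued functions

For which Banach spaces does property (C) hold? It holds when $X$ is finite-dimensional (Hartman) and when $X$ is a Hilbert space (Halperin and Miller). It also holds for some non-Hilbertian Banach spaces (Nakamura and Amemiya; Hartman). It fails for $\ell_1$ (M. Kadets and V. Kadets). The question of these notes comes from Denys Slobodianiuk, "The set of limits of Riemann integral sums of a multifunction and Banach space geometry", arXiv:2308.03178 (2023):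

Is $I(f)$ convex for every bounded function $f:[0,1]\to c_0$?

The answer is no. There is a bounded $f:[0,1]\to c_0$ for which $I(f)$ is exactly $[0,e_1]\cup[0,e_2]$, where $e_1,e_2$ are two unit coordinate vectors. We shall prove the following statements.

**Theorem 1.** There is $f:[0,1]\to c_0$ with $\|f\|_\infty\le1$ such that $e_1,e_2\in I(f)$ but $\frac12(e_1+e_2)\notin I(f)$.

**Theorem 2.**
(i) If $X$ is a separable Banach space and $f:[0,1]\to X$ is bounded, then $I(f)$ is nonempty, closed, bounded and star-shaped.
(ii) Conversely, if $Y$ is a separable Banach space and $K\subset Y$ is nonempty, closed, bounded and star-shaped, there is a bounded $f:[0,1]\to Y\oplus_\infty c_0$ with $I(f)=K\times\{0\}$.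
In particular, since $c_0\oplus_\infty c_0\cong c_0$ isometrically, up to isometric linear embeddings $c_0\to c_0$ the sets $I(f)$ of bounded $c_0$-valued functions are exactly the nonempty closed bounded star-shaped subsets of $c_0$.

Part (i) is known; we prove it in full all the same.

**Corollary 3.**
(a) If $X$ contains a subspace isomorphic to $c_0$, then $X$ fails (C).
(b) A closed subspace of $c_0$ has (C) if and only if it is finite-dimensional.
(c) For $\Omega$ compact Hausdorff, $C(\Omega)$ has (C) if and only if $\Omega$ is finite.
(d) A Banach lattice with (C) is reflexive.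

## 3. Two dense sets of tags in the plane

To break convexity we want two families of tags, one producing $e_1$ and one producing $e_2$, that refuse to be mixed. The bare version of this does not work. Let $A,B\subset[0,1]$ be disjoint countable dense sets and let $f=e_1$ on $A$, $f=e_2$ on $B$, $f=0$ elsewhere, with values in $\mathbb R^2$. Every sum has the form $(a,b)$ with $a,b\ge0$ and $a+b\le1$. Conversely, cut $[0,1]$ into $n$ equal segments and tag $\lfloor an\rfloor$ of them in $A$, $\lfloor bn\rfloor$ in $B$, and the rest outside $A\cup B$; the sum tends to $(a,b)$. So $I(f)$ is the full triangle with vertices $0,e_1,e_2$, which is convex.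

Something must penalize the mixing, and it must live in further coordinates. Finitely many further coordinates cannot do it, by Hartman's theorem. It is worth proving that theorem, because the place where its proof breaks in $c_0$ tells us what to build.

## 4. Shrinking segments: a proof in $\mathbb R^d$ and its breaking point

The natural way to produce $sx+(1-s)y$ from $x,y\in I(f)$ is this. Take a partition for $x$, shrink every segment around its tag by the factor $s$, and fill the gaps using a much finer partition for $y$. The following lemma says that the gaps are evenly spread. We shall use it again for Theorem 2(i).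

**Lemma 0.** Let $(\Gamma_k,T_k)$ be tagged partitions of $[0,1]$ with $d(\Gamma_k)\to0$ and let $0<s<1$. In each $\Delta_i\in\Gamma_k$ choose a segment $\Delta_i'\ni\xi_i$ with $\Delta_i'\subset\Delta_i$ and $|\Delta_i'|=s|\Delta_i|$, and let $J_k$ be the closure of $[0,1]\setminus\bigcup_i\Delta_i'$. Then $J_k$ is a finite union of disjoint segments, and the $\Delta_i'$ together with any partition of $J_k$ form a partition of $[0,1]$. For every Bochner integrable $g:[0,1]\to X$,
$$\int_{J_k}g\,d\lambda\to(1-s)\int_0^1g\,d\lambda .$$

*Proof.* The set $[0,1]\setminus\bigcup_i\Delta'_i$ is relatively open in $[0,1]$. It has finitely many components, each of positive length. Two consecutive components are separated by at least one $\Delta'_i$, which has positive length, so the closures are disjoint segments. The statement about partitions is now clear.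

Let $U_k(h)=\int_{J_k}h-(1-s)\int_0^1h=\int_0^1(\mathbf 1_{J_k}-(1-s))h$. Then $\|U_k\|\le1$ as an operator from $L_1([0,1];X)$ to $X$. So it suffices to prove $U_k(h)\to0$ for $h$ in a set with dense linear span, and we take $h=\mathbf 1_Qv$ with $Q=[p,q]$ a segment and $v\in X$. A segment $\Delta_i\subset Q$ contributes $\big(\lambda(J_k\cap\Delta_i)-(1-s)|\Delta_i|\big)v=0$ to $U_k(h)$. If $\Delta_i=[a,b]$ is not contained in $Q$ but meets the interior of $Q$, then $a<p$ or $b>q$. In the first case $p$ is interior to $\Delta_i$, in the second case $q$ is. Each of $p,q$ is interior to at most one segment of $\Gamma_k$, so there are at most two such $\Delta_i$, and each contributes at most $d(\Gamma_k)\|v\|$ in norm. Hence $\|U_k(h)\|\le2d(\Gamma_k)\|v\|\to0$. $\square$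

**Hartman's theorem in $\mathbb R^d$.** Let $f:[0,1]\to\mathbb R^d$ be bounded by $R$, let $x=\lim S(f,\Gamma_k,T_k)$ and $y=\lim S(f,\Gamma_m',T'_m)$ with diameters tending to $0$, and let $0<s<1$. Then $sx+(1-s)y\in I(f)$.

*Proof.* Let $g_m$ be the step function equal to $f(\xi)$ on the interior of the segment of $\Gamma_m'$ with tag $\xi$. Then $\|g_m\|\le R$ and $\int_0^1g_m=S(f,\Gamma_m',T_m')\to y$. Since $L_\infty[0,1]$ is the dual of the separable space $L_1[0,1]$, we may pass to a subsequence along which all $d$ coordinates converge weak$^*$, to some bounded $g$. Thus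
$$\int_Jg_m\to\int_Jg\quad\text{for every measurable }J,\qquad\int_0^1g=y. \tag{3}$$
Shrink $\Gamma_k$ as in Lemma 0 and fix $k$. Inside $J_k$ keep the segments of $\Gamma_m'$ that are contained in $J_k$, with their tags. A segment of $\Gamma'_m$ that meets the interior of $J_k$ without being contained in $J_k$ has an endpoint of a component of $J_k$ in its interior. If $J_k$ has $q_k$ components, there are at most $2q_k$ such segments. So the rest of $J_k$ has length at most $2q_kd(\Gamma'_m)$. Cut it into segments of length at most $d(\Gamma'_m)$ with arbitrary tags. The resulting sum over $J_k$ differs from $\int_{J_k}g_m$ by at most $4Rq_kd(\Gamma'_m)$, so by (3) it tends to $\int_{J_k}g$ as $m\to\infty$. Choose $m=m(k)$ so large that it is within $1/k$ of $\int_{J_k}g$ and $d(\Gamma_m')<1/k$. Together with the $\Delta_i'$, tagged by $\xi_i$, we get a tagged partition of $[0,1]$ with sum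
$$s\,S(f,\Gamma_k,T_k)+\int_{J_k}g+o(1)\to sx+(1-s)y$$
by Lemma 0, and the diameters tend to $0$. $\square$

The only property of $\mathbb R^d$ used was (3): along a subsequence, $\int_Jg_m$ converges in norm for each finite union $J$ of segments. In $c_0$ this fails, even if the full integrals converge. Let $r=1$ on $[0,\frac12)$ and $r=-1$ on $[\frac12,1]$, and put $g_m=r\cdot(e_1+\dots+e_m)$. Then $\|g_m\|=1$ everywhere and $\int_0^1g_m=0$ for all $m$. But $\int_{[0,1/2]}g_m=\frac12(e_1+\dots+e_m)$ has no convergent subsequence, since two different members are at distance $\frac12$.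

So in $c_0$ the full sum may know a limit that no part of it knows. This is what the construction exploits: we want tag families whose sums over all of $[0,1]$ are clean, and whose sums over a part of $[0,1]$ are dirty in some extra coordinate.

## 5. Discrepancy coordinates and stages

Here is a coordinate that detects whether tags are spread evenly. Divide $[0,1]$ into $M$ equal cells and let $C$ be a set of cells. At a tag $t$ let the coordinate take the value $\frac{|C|}M-\mathbf 1_C(t)$. Summed against the lengths of the tagged segments, it gives
$$\Big(\text{total length}\Big)\cdot\frac{|C|}M-\Big(\text{length of the segments whose tags lie in }C\Big).$$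
It vanishes if the tags are equidistributed among the cells. If $C$ is a region already occupied by other segments, so that no tag under test can lie in $C$, it equals the total tested length times $|C|/M$, which is strictly positive if both factors are.

A first attempt is to use all these coordinates, for all $M$ in a sequence tending to infinity and all $C$, at every tag. This leaves $c_0$. For a fixed $t$ and each $M\ge2$, take for $C$ the single cell containing $t$; the coordinate is $\frac1M-1$, of absolute value at least $\frac12$. So infinitely many coordinates of $f(t)$ have absolute value at least $\frac12$.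

The way out is to order the tags by stages $k=1,2,\dots$, stage $k$ having finitely many points, and to let the coordinates of level $l$ test only the stages $k>l$. A point of stage $k$ then has only finitely many nonzero coordinates. The coordinates of level $l$ do not test the stages $\le l$; those stages merely occupy space. But this is enough to punish mixing: if segments tagged in stages $\le l$ occupy a region of length $\alpha$, and segments tagged in stages $>l$ have total length $\beta$, take for $C$ the occupied region. The coordinate is about $\alpha\beta$. For the argument to work, the cells of level $l$ must be fine enough to describe any region occupied by segments tagged in stages $\le l$. That is why the numbers $M_k$ below grow so fast.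

**The numbers.** Let $M_k=2^{k^2}$ for $k\ge1$, so $M_k\mid M_{k+1}$, and let $N_l=\sum_{k\le l}M_k$. Then $N_l\le2\cdot2^{l^2}$. This holds for $l=1$, and inductively $N_l\le2\cdot2^{(l-1)^2}+2^{l^2}\le2\cdot2^{l^2}$, because $(l-1)^2+1\le l^2$. Hence
$$\frac{4N_l}{M_{l+1}}\le8\cdot2^{l^2-(l+1)^2}=2^{2-2l}.\tag{1}$$
The *cells of mesh $1/M$* are $[\frac{i-1}M,\frac iM]$, $1\le i\le M$.

**The points.** Choose pairwise distinct irrational points $t_{k,i}$ ($k\ge1$, $1\le i\le M_k$) with $t_{k,i}\in(\frac{i-1}{M_k},\frac i{M_k})$; this is possible because each interval contains uncountably many irrationals. The set $\{t_{k,i}\}_{i\le M_k}$ is *stage $k$*. Being irrational, these points are never endpoints of cells. Stages $1,\dots,l$ together have $N_l$ points.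

**The coordinates.** Let $\Lambda=\{(l,C):l\ge1,\ C\subset\{1,\dots,M_{l+1}\}\}$. This set is countably infinite, with finitely many elements for each $l$. For $(l,C)\in\Lambda$ and irrational $t$ put
$$\varphi_{l,C}(t)=\frac{|C|}{M_{l+1}}-\mathbf 1_C(t),$$
where $\mathbf 1_C(t)=1$ if $t$ lies in a cell of mesh $1/M_{l+1}$ with index in $C$, and $\mathbf 1_C(t)=0$ otherwise. Then $|\varphi_{l,C}|\le1$.

**The function.** Let $Y$ be a Banach space, $(y_k)$ a bounded sequence in $Y$, and $R=\sup_k\|y_k\|$. Define $f:[0,1]\to Y\oplus_\infty c_0(\Lambda)$ by
$$f(t_{k,i})=\Big(y_k,\ \sum_{l<k}\ \sum_{C\subset\{1,\dots,M_{l+1}\}}\varphi_{l,C}(t_{k,i})\,e_{l,C}\Big),$$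
and $f(t)=0$ if $t$ belongs to no stage. The second component is finitely supported, so it lies in $c_0(\Lambda)$, and $\|f\|_\infty\le\max(R,1)$. The coordinate $(l,C)$ of $f$ vanishes on all stages $k\le l$.

**Stages 1 and 2 by hand.** Here $M_1=2$ and $M_2=16$. Suppose $t_{1,1}\in(\frac18,\frac38)$ and $t_{1,2}\in(\frac58,\frac78)$. Tag $[\frac18,\frac38]$ by $t_{1,1}$ and $[\frac58,\frac78]$ by $t_{1,2}$. These segments consist of the cells of mesh $\frac1{16}$ with indices $3,\dots,6$ and $11,\dots,14$. Tag each of the other eight cells by its own point $t_{2,i}$. The first component of the sum is $\frac12(y_1+y_2)$, as one would want for a midpoint. Now let $C=\{3,4,5,6,11,12,13,14\}$ and look at the coordinate $(1,C)$. The points of stage $1$ contribute $0$. Each of the eight points of stage $2$ contributes $\frac1{16}\big(\frac8{16}-0\big)$. The coordinate equals $\frac14$, so this mixture pays $\frac14$ in norm. We now show that every mixture pays.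

## 6. Clean stages, the price of mixing, and concentration on one stage

**Lemma A.** Let $D_k$ be the partition of $[0,1]$ into the cells of mesh $1/M_k$, tagged by the points $t_{k,i}$. Then $S(f,D_k)=(y_k,0)$.

This lemma puts the wanted points into $I(f)$: a full stage is equidistributed at all levels that test it.

*Proof.* The first component is $\sum_i\frac1{M_k}y_k=y_k$. Let $l<k$. Since $M_{l+1}\mid M_k$, each cell of mesh $1/M_{l+1}$ is a union of $M_k/M_{l+1}$ cells of mesh $1/M_k$, so it contains exactly $M_k/M_{l+1}$ of the points $t_{k,i}$. The coordinate $(l,C)$ of the sum is therefore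
$$\frac1{M_k}\sum_i\varphi_{l,C}(t_{k,i})=\frac{|C|}{M_{l+1}}-\frac1{M_k}\cdot|C|\cdot\frac{M_k}{M_{l+1}}=0 .$$
For $l\ge k$ the coordinate $(l,C)$ vanishes on stage $k$. $\square$

**Notation.** For a tagged partition $(\Gamma,T)$ of $[0,1]$ let $s_k$ be the total length of the segments whose tag is in stage $k$. Only finitely many $s_k$ are nonzero. Put
$$\alpha_l=\sum_{k\le l}s_k,\qquad\beta_l=\sum_{k>l}s_k,\qquad\sigma=\sum_ks_k\le1 .$$
The first component of $S(f,\Gamma,T)$ is $\sum_ks_ky_k$. The stages $\le l$ have $N_l$ points and each point tags at most two segments, so at most $2N_l$ segments are tagged in stages $\le l$. Hence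
$$\alpha_l\le2N_l\,d(\Gamma).\tag{2}$$
In particular, along a sequence with $d(\Gamma_n)\to0$, each fixed stage loses all its weight; only ever later stages can carry weight.

**Lemma B.** For every tagged partition of $[0,1]$ and every $l\ge1$ there is $C$ such that the coordinate $(l,C)$ of $S(f,\Gamma,T)$ is at least $\beta_l(\alpha_l-2^{2-2l})$.

This is the price of mixing stages $\le l$ with stages $>l$.

*Proof.* Write $M=M_{l+1}$, and let $\mathcal A$ be the family of segments of $\Gamma$ tagged by points of stages $\le l$; thus $|\mathcal A|\le2N_l$. Let $C$ be the set of indices of the cells of mesh $1/M$ that are contained in some segment from $\mathcal A$.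

*$C$ is nearly as large as the occupied region.* A segment $[a,b]$ contains the cells between the grid points $\lceil aM\rceil/M$ and $\lfloor bM\rfloor/M$, so it contains at least $(b-a)M-2$ cells. Different segments contain different cells, as their interiors are disjoint. Summing over $\mathcal A$ we get $|C|\ge\alpha_lM-2|\mathcal A|\ge\alpha_lM-4N_l$, and by (1)
$$\frac{|C|}M\ge\alpha_l-2^{2-2l}.$$

*No tag of a later stage lies in a cell with index in $C$.* Let $\xi$ be the tag of $\Delta\in\Gamma$ and suppose $\xi$ is in a stage $k>l$. If the cell containing $\xi$ had index in $C$, then $\xi$, which is interior to that cell, would be interior to some $\Delta'\in\mathcal A$. Now $\Delta\ne\Delta'$, since their tags lie in different stages. The point $\xi$ lies in $\Delta$, hence in the closure of the interior of $\Delta$; so every neighborhood of $\xi$, in particular the interior of $\Delta'$, meets the interior of $\Delta$. This contradicts the disjointness of interiors.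

*The value of the coordinate.* So $\varphi_{l,C}(\xi)=|C|/M$ for every tag $\xi$ in a stage $>l$. Tags in stages $\le l$ and tags outside all stages contribute $0$. The coordinate $(l,C)$ equals $\beta_l|C|/M\ge\beta_l(\alpha_l-2^{2-2l})$. $\square$

**Lemma C.** Let $S_n=S(f,\Gamma_n,T_n)$ with $d(\Gamma_n)\to0$ and $S_n\to(y,0)$ for some $y\in Y$. Then for every $\tau\in(0,1)$ and all sufficiently large $n$, either $\sigma^{(n)}<\tau$, or there is $l$ with $\sum_{k\ne l}s_k^{(n)}<2\tau$.

Here the superscript $(n)$ refers to $(\Gamma_n,T_n)$. The lemma says that a convergent sequence of sums either has almost no weight on the stages, or puts almost all of that weight on a single stage.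

*Proof.* Put $\varepsilon_n=\|S_n-(y,0)\|\to0$. Every coordinate in $\Lambda$ of $S_n$ is at most $\varepsilon_n$ in absolute value, so Lemma B gives
$$\beta_l^{(n)}\big(\alpha_l^{(n)}-2^{2-2l}\big)\le\varepsilon_n\qquad\text{for all }l\text{ and }n.\tag{4}$$
It is essential that (4) holds for all $l$ at once, because we use it at an index $l$ that depends on $n$. This is where convergence in the sup norm enters.

Consider those $n$ with $\sigma^{(n)}\ge\tau$. As $l$ grows, $\alpha_l^{(n)}$ increases and eventually equals $\sigma^{(n)}$. Let $l_n$ be the first index $l$ with $\alpha^{(n)}_l\ge\tau$. By (2), $\alpha_j^{(n)}\to0$ as $n\to\infty$ for each fixed $j$, so $l_n>j$ for all large such $n$. Thus $l_n\to\infty$ along these $n$. For large such $n$ we have $2^{2-2l_n}\le\tau/2$, so $\alpha^{(n)}_{l_n}-2^{2-2l_n}\ge\tau/2$, and (4) gives $\beta_{l_n}^{(n)}\le2\varepsilon_n/\tau$, which is $<\tau$ for large $n$. So the stages after $l_n$ carry weight less than $\tau$. By minimality of $l_n$, the stages before $l_n$ carry weight $\sum_{k<l_n}s_k^{(n)}<\tau$ (if $l_n=1$ this sum is empty). Therefore $\sum_{k\ne l_n}s_k^{(n)}<2\tau$. $\square$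

## 7. The missing midpoint: proof of Theorem 1

Take $Y=\mathbb R^2$ with the max-norm, and put $y_k=e_1$ for odd $k$ and $y_k=e_2$ for even $k$. Then $R=1$, so $\|f\|_\infty\le1$. By Section 1, $Y\oplus_\infty c_0(\Lambda)$ is isometric to $c_0$ with $e_1,e_2$ corresponding to two coordinate vectors.

**Step 1: $e_1,e_2\in I(f)$.** By Lemma A, $S(f,D_k)$ equals $e_1$ for odd $k$ and $e_2$ for even $k$, and $d(D_k)=1/M_k\to0$.

**Step 2: $\frac12(e_1+e_2)\notin I(f)$.** Suppose $S_n=S(f,\Gamma_n,T_n)\to\frac12(e_1+e_2)$ with $d(\Gamma_n)\to0$. The first component of $S_n$ is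
$$\Big(\sum_{k\text{ odd}}s_k^{(n)}\Big)e_1+\Big(\sum_{k\text{ even}}s_k^{(n)}\Big)e_2,$$
so both parity sums tend to $\frac12$, and $\sigma^{(n)}\to1$. Apply Lemma C with $\tau=\frac18$. For large $n$ the case $\sigma^{(n)}<\frac18$ is excluded, so there is $l$ with $\sum_{k\ne l}s_k^{(n)}<\frac14$. The parity class that does not contain $l$ then has sum $<\frac14$. This contradicts the convergence of both parity sums to $\frac12$. So $\frac12(e_1+e_2)\notin I(f)$, and $I(f)$ is not convex. $\blacksquare$

## 8. Realizing every closed bounded star-shaped set: proof of Theorem 2(ii)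

**Step 1: reduction to star center $0$.** Let $K$ be star-shaped with respect to $c$. All segment lengths of a partition of $[0,1]$ add up to $1$, so replacing $f$ by $f+(c,0)$ translates every integral sum, and hence $I(f)$, by $(c,0)$. If we find a function for $K-c$, adding $(c,0)$ gives one for $K$. So assume $0\in K$ and $sK\subset K$ for $s\in[0,1]$.

**Step 2: the choice of $(y_k)$.** Let $R=\sup_{y\in K}\|y\|$. As $Y$ is separable, $K$ has a countable dense subset. Choose a sequence $(y_k)$ in $K$ in which each member of this subset occurs infinitely often, let $f$ be the function of Section 5, and identify $c_0(\Lambda)$ with $c_0$.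

**Step 3: $K\times\{0\}\subset I(f)$.** Let $x\in K$. By the choice of $(y_k)$ there are $k_1<k_2<\cdots$ with $y_{k_j}\to x$. By Lemma A, $S(f,D_{k_j})=(y_{k_j},0)\to(x,0)$, and $d(D_{k_j})\to0$.

For the other inclusion let $S_n=S(f,\Gamma_n,T_n)\to(y,w)$ with $d(\Gamma_n)\to0$.

**Step 4: $w=0$.** Lemma C needs a limit with zero second component, so this must come first. The reason is that each test $C$ is repeated at every later level, and a vector of $c_0(\Lambda)$ cannot take the same nonzero value infinitely often. Fix $(l,C)\in\Lambda$ and $l'>l$. Let $C'$ be the set of indices of the cells of mesh $1/M_{l'+1}$ contained in the union of the cells of mesh $1/M_{l+1}$ indexed by $C$. Since $M_{l+1}\mid M_{l'+1}$, we have $|C'|=|C|\,M_{l'+1}/M_{l+1}$, and $\mathbf 1_{C'}=\mathbf 1_C$ at irrational points. So $\varphi_{l',C'}=\varphi_{l,C}$ at all irrational points.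

On stages $k>l'$ the coordinates $(l,C)$ and $(l',C')$ of $f$ agree, on stages $k\le l$ both vanish, and off the stages both vanish. So these two coordinates of $S_n$ differ only by the contribution of the stages $l<k\le l'$ to the coordinate $(l,C)$. As $|\varphi_{l,C}|\le1$, this is at most $\alpha_{l'}^{(n)}$ in absolute value, which tends to $0$ by (2). In the limit $w_{l,C}=w_{l',C'}$. This holds for every $l'>l$, with $C'$ depending on $l'$, so $w$ takes the value $w_{l,C}$ at infinitely many indices. Since $w\in c_0(\Lambda)$, $w_{l,C}=0$.

**Step 5: $y\in K$.** Let $\tau\in(0,1)$ and let $n$ be large as in Lemma C. The first component of $S_n$ is $v_n=\sum_ks_k^{(n)}y_k$. If $\sigma^{(n)}<\tau$, then, since $0\in K$, $\operatorname{dist}(v_n,K)\le\|v_n\|\le R\tau$. Otherwise there is $l$ with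
$$\big\|v_n-s_l^{(n)}y_l\big\|\le R\sum_{k\ne l}s_k^{(n)}\le2\tau R,$$
and $s_l^{(n)}y_l\in K$ because $0\le s_l^{(n)}\le1$ and $K$ is star-shaped with respect to $0$. In both cases $\operatorname{dist}(v_n,K)\le2\tau R$. Letting $n\to\infty$, $\operatorname{dist}(y,K)\le2\tau R$. As $\tau$ was arbitrary and $K$ is closed, $y\in K$. $\blacksquare$

**The two-segment example.** Take $Y=\mathbb R^2$ with the max-norm and $K=[0,e_1]\cup[0,e_2]$, which is closed, bounded and star-shaped with respect to $0$. Theorem 2(ii) and the isometry $\mathbb R^2\oplus_\infty c_0\cong c_0$ give a bounded $f:[0,1]\to c_0$ with $I(f)=[0,e_1]\cup[0,e_2]$ for two unit coordinate vectors $e_1,e_2$ of $c_0$, as announced in Section 2.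

## 9. Star-shapedness in separable spaces: proof of Theorem 2(i)

Let $X$ be separable and $\|f(t)\|\le R$ for all $t$. Every integral sum has norm at most $R$, so $I(f)$ lies in the ball of radius $R$. It is closed: if $x_m\in I(f)$ and $x_m\to x$, choose for each $m$ a tagged partition of diameter $<1/m$ whose sum is within $1/m$ of $x_m$; these sums tend to $x$. It remains to find a star center $c\in I(f)$.

The proof is the argument of Section 4 with one change. There, (3) was needed for the point $y$. We look for one special point $c=\int_0^1g$ that can be approximated by sums over every $J$, with approximate value $\int_Jg$. The function $g$ should take at almost every $t$ a value that $f$ takes, up to a small error, on a set that is thick near $t$.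

**Step 1: nested Borel partitions of $X$.** The purpose is to discretize the values of $f$. Let $(x_q)$ be dense in $X$. For $r\ge1$ the sets $A_{r,q}$, obtained from the closed ball of center $x_q$ and radius $2^{-r-1}$ by removing the balls of the same radius around $x_1,\dots,x_{q-1}$, are Borel, disjoint, cover $X$, and have diameter at most $2^{-r}$. Let $\{B_{r,i}\}_i$ be the family of nonempty intersections $A_{1,q_1}\cap\dots\cap A_{r,q_r}$, and let $\{B_{0,i}\}=\{X\}$. These are countable Borel partitions, each refining the previous one, with $\operatorname{diam}B_{r,i}\le2^{-r}$ for $r\ge1$. Put $E_{r,i}=f^{-1}(B_{r,i})$. These sets need not be measurable.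

**Step 2: measurable sets on which $E_{r,i}$ is thick.** We construct measurable $F_{r,i}\subset[0,1]$, disjoint for fixed $r$ and with union of full measure, such that $F_{r+1,j}\subset F_{r,i}$ whenever $B_{r+1,j}\subset B_{r,i}$, and

$(*)$ every measurable $G\subset F_{r,i}$ with $\lambda(G)>0$ meets $E_{r,i}$.

For $r=0$ take the single set $[0,1]$; then $(*)$ is trivial since $E_{0}=[0,1]$. Suppose $F_{r,i}$ is given. For each child $j$, that is, each $j$ with $B_{r+1,j}\subset B_{r,i}$, let $H_j\subset F_{r,i}$ be a measurable hull of $E_{r+1,j}\cap F_{r,i}$, with $H_j=\emptyset$ if that set is empty. (Intersecting a hull with $F_{r,i}$ keeps it a hull.) By Section 1, every measurable subset of $H_j$ of positive measure meets $E_{r+1,j}$. Since $E_{r,i}$ is the union of the $E_{r+1,j}$ over the children $j$, the measurable set $F_{r,i}\setminus\bigcup_jH_j$ misses $E_{r,i}$, so it is null by $(*)$. Put $F_{r+1,j}=H_j\setminus\bigcup_{j'<j}H_{j'}$, where $j'$ runs over children of the same $i$. These sets are disjoint, they cover $F_{r,i}$ up to a null set, and $(*)$ holds for them because $F_{r+1,j}\subset H_j$.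

If $F_{r,i}\ne\emptyset$, then $E_{r,i}\neq\emptyset$, so $B_{r,i}\cap f([0,1])\ne\emptyset$.

**Step 3: the function $g$.** Let $g_r=b_{r,i}$ on $F_{r,i}$, where $b_{r,i}\in B_{r,i}\cap f([0,1])$, and $g_r=0$ on the remaining null set. Then $\|g_r\|\le R$, and each $g_r$ is countably valued and measurable. For $r\ge1$, at almost every point $g_{r+1}$ and $g_r$ have values in a common $B_{r,i}$, so $\|g_{r+1}-g_r\|\le2^{-r}$ a.e. Hence $g=\lim g_r$ exists a.e., is strongly measurable, is bounded by $R$, and satisfies $\|g-g_r\|\le\sum_{q\ge r}2^{-q}=2^{1-r}$ a.e. Put $c=\int_0^1g\,d\lambda$.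

**Step 4: sums over $J$ approximating $\int_Jg$.** *For every finite union $J\subset[0,1]$ of segments and all $\varepsilon,\delta>0$ there is a tagged partition of $J$ of diameter $<\delta$ whose sum is within $\varepsilon$ of $\int_Jg$.*

Fix $r\ge1$. For each $m$ partition $J$ into segments $\Delta$ of length at most $h=1/m$, and let
$$p_\Delta=\max_i\frac{\lambda(F_{r,i}\cap\Delta)}{|\Delta|}.$$
The numbers $\lambda(F_{r,i}\cap\Delta)$ add up to $|\Delta|>0$, so the maximum exists, is positive, and is attained at some $i(\Delta)$. By the Lebesgue density theorem, for each $i$ and almost every $t\in F_{r,i}$ we have $\lambda(F_{r,i}\cap\Delta)/|\Delta|\to1$ as the segments $\Delta\ni t$ shrink. So for a.e. $t\in J$, if $\Delta$ is the segment of the $m$-th partition containing $t$, then $p_\Delta\to1$ as $m\to\infty$. (The countably many endpoints form a null set.) Dominated convergence gives $\sum_\Delta|\Delta|(1-p_\Delta)\to0$.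

Since $\lambda(F_{r,i(\Delta)}\cap\Delta)>0$, $(*)$ provides a tag $\xi_\Delta\in E_{r,i(\Delta)}\cap F_{r,i(\Delta)}\cap\Delta$. On $F_{r,i(\Delta)}\cap\Delta$ both $f(\xi_\Delta)$ and the value of $g_r$ lie in $B_{r,i(\Delta)}$, so $\|f(\xi_\Delta)-g_r\|\le2^{-r}$. On the rest of $\Delta$, of measure $|\Delta|(1-p_\Delta)$, this norm is at most $2R$. Together with $\|g-g_r\|\le2^{1-r}$ a.e.,
$$\Big\|\sum_\Delta|\Delta|f(\xi_\Delta)-\int_Jg\Big\|\le2^{-r}+2R\sum_\Delta|\Delta|(1-p_\Delta)+2^{1-r}.$$
Take $r$ large first, and then $m$ large.

**Step 5: $c$ is a star center of $I(f)$.** Step 4 with $J=[0,1]$ and $\varepsilon=\delta=\frac1k$, $k\to\infty$, gives $c\in I(f)$; in particular $I(f)\ne\emptyset$. Let $x=\lim S(f,\Gamma_k,T_k)\in I(f)$ with $d(\Gamma_k)\to0$, and let $0<s<1$. Shrink $\Gamma_k$ as in Lemma 0. Tag the segments $\Delta_i'$ by $\xi_i$ and add a tagged partition of $J_k$ from Step 4 with $\varepsilon=\delta=1/k$. We get a tagged partition of $[0,1]$ of diameter at most $\max(d(\Gamma_k),\frac1k)\to0$, with sum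
$$s\,S(f,\Gamma_k,T_k)+\int_{J_k}g+o(1)\to sx+(1-s)c,$$
where Lemma 0 was applied to $g$. So $sx+(1-s)c\in I(f)$. For $s=0$ and $s=1$ this point is $c$ or $x$. Thus $I(f)$ is star-shaped with respect to $c$. $\blacksquare$

**The "in particular" statement of Theorem 2.** If $f$ is bounded and $c_0$-valued, then $I(f)$ is nonempty, closed, bounded and star-shaped by (i). Conversely, let $K\subset c_0$ be nonempty, closed, bounded and star-shaped. By (ii) with $Y=c_0$ there is a bounded $f:[0,1]\to c_0\oplus_\infty c_0$ with $I(f)=K\times\{0\}$. After the identification $c_0\oplus_\infty c_0\cong c_0$, this is the image of $K$ under the isometric linear embedding $c_0\to c_0\oplus_\infty c_0\cong c_0$, $y\mapsto(y,0)$. $\blacksquare$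

## 10. Spaces containing $c_0$: proof of Corollary 3

**Transfer along embeddings.** Let $T:Z\to X$ be an isomorphic embedding of Banach spaces, that is, a linear isomorphism onto a closed subspace $T(Z)$, and let $f:[0,1]\to Z$ be bounded. By linearity $S(Tf,\Gamma,T')=T\,S(f,\Gamma,T')$ for every tagged partition $(\Gamma,T')$, so $T(I(f))\subset I(Tf)$ by continuity of $T$. Conversely, a limit of vectors $T\,S(f,\Gamma_k,T_k')$ lies in the closed subspace $T(Z)$, and applying the continuous inverse $T^{-1}$ there shows that it is the image of a limit of the sums $S(f,\Gamma_k,T_k')$. So $I(Tf)=T(I(f))$. As $T$ is linear and injective, $I(Tf)$ is convex if and only if $I(f)$ is. Hence if $Z$ fails (C), so does $X$.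

**(a)** Apply this with $Z=c_0$ and the function of Theorem 1.

**(b)** Finite-dimensional spaces have (C) by Hartman's theorem, proved in Section 4. An infinite-dimensional closed subspace of $c_0$ contains an isomorphic copy of $c_0$ (Pełczyński, *Studia Math.* 19 (1960)), so it fails (C) by (a).

**(c)** If $\Omega$ is finite, $C(\Omega)$ is finite-dimensional and Hartman's theorem applies. Let $\Omega$ be infinite. We first find pairwise disjoint nonempty open sets $U_1,U_2,\dots$ in $\Omega$. It suffices to show that every infinite open set $W\subset\Omega$ contains disjoint open sets $U\neq\emptyset$ and $W'$ with $W'$ infinite; then we iterate, replacing $W$ by $W'$. Take two points $x\ne y$ of $W$ with disjoint open neighborhoods $U\ni x$ and $V\ni y$ in $W$. If $V$ is infinite, use $U$ and $W'=V$. If $V$ is finite, then $\{y\}$ is open, because $V$ is open and points are closed; use $\{y\}$ and $W'=W\setminus\{y\}$.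

By Urysohn's lemma there are continuous $h_n:\Omega\to[0,1]$ that vanish outside $U_n$ and take the value $1$ at some point of $U_n$. Since the $U_n$ are disjoint, $\|\sum_na_nh_n\|=\max_n|a_n|$ for finite sums. So the closed span of the $h_n$ is an isometric copy of $c_0$, and (a) applies.

**(d)** Recall that a Banach lattice is a Banach space with a vector lattice order such that $|x|\le|y|$ implies $\|x\|\le\|y\|$; for example $c_0$, $\ell_1$ and $C(\Omega)$ with their pointwise orders. A non-reflexive Banach lattice contains a subspace isomorphic to $c_0$ or to $\ell_1$ (Lindenstrauss–Tzafriri, *Classical Banach Spaces II*, Theorem 1.c.5). In the first case it fails (C) by (a). In the second case there is, by M. Kadets and V. Kadets, a bounded $\ell_1$-valued function with nonconvex limit set, and the transfer along the embedding of $\ell_1$ shows that the lattice fails (C). So a Banach lattice with (C) is reflexive. $\blacksquare$
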